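\title{Compact spaces with a dense completely metrizable subspace that are covered by few discrete sets}

\begin{abstract}
For a space $X$, let $\operatorname{dis}(X)$ be the least number of discrete subspaces needed to cover $X$, and let $\Delta(X)$ be the least cardinality of a non-empty open subset of $X$. We construct in ZFC a compact zero-dimensional space $X$ with a dense completely metrizable subspace such that $\operatorname{dis}(X)=\mathfrak c<\Delta(X)$. Thus the inequality $\operatorname{dis}(X)\ge\Delta(X)$ can fail for compact spaces, even in the presence of a dense Baire metrizable subspace. The space is obtained by substituting the one-point compactification of a tall tree into its own isolated points, $\omega$ times. We also show that $\Delta(X)\le 2^{\operatorname{dis}(X)}$ for every such counterexample, and under GCH we determine all pairs $(\operatorname{dis}(X),\Delta(X))$ that occur.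
\end{abstract}

\section{Introduction}\label{sec:intro}

All spaces are Hausdorff. A subspace $D$ of a space $X$ is \emph{discrete} if every point of $D$ has a neighborhood that contains no other point of $D$; it need not be closed in $X$. We compare two cardinals:
\begin{align*}
\operatorname{dis}(X)&=\text{the least number of discrete subspaces required to cover } X,\\
\Delta(X)&=\text{the least cardinality of a non-empty open subset of } X.
\end{align*}
Singletons are discrete, so $\operatorname{dis}(X)\le|X|$, and one asks whether discrete sets can cover a compact space more economically than points do. In $[0,1]$ they cannot: discrete subspaces are countable, so fewer than $\mathfrak c=2^\omega$ of them cover fewer than $\mathfrak c$ points. In the one-point compactification of an infinite discrete space they can, since two discrete sets cover it whatever its size; but this space owes its economy to isolated points. Replacing $|X|$ by $\Delta(X)$ removes such examples. The inequality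
\[
\operatorname{dis}(X)\ge\Delta(X)
\]
holds trivially if $X$ has an isolated point, and if all non-empty open subsets of $X$ have size $|X|$ it says that $\operatorname{dis}(X)=|X|$.

Juh\'asz and Szentmikl\'ossy asked whether this inequality holds for every compact space. The following results are known. Here $\chi(x,X)$ is the least size of a neighborhood base at $x$, and a space is \emph{meta-Lindel\"of} if every open cover has an open refinement in which each point lies in only countably many members.
\begin{enumerate}
\item[(a)] (Gruenhage) $\operatorname{dis}(X)\ge\mathfrak c$ for every non-empty compact space without isolated points.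
\item[(b)] (Juh\'asz--Szentmikl\'ossy) If $X$ is non-empty and compact, $\kappa$ is infinite and $\chi(x,X)\ge\kappa$ for every $x\in X$, then $\operatorname{dis}(X)\ge2^\kappa$.
\item[(c)] Every compact metrizable space satisfies $\operatorname{dis}(X)\ge\Delta(X)$.
\item[(d)] If $X$ is hereditarily meta-Lindel\"of and contains a dense Baire metrizable subset, then $\operatorname{dis}(X)\ge\Delta(X)$; in particular this holds for every Gul'ko compactum.
\end{enumerate}
For instance, (b) settles the Cantor cubes $\{0,1\}^\kappa$: fewer than $\kappa$ basic neighborhoods of a point restrict fewer than $\kappa$ coordinates, so $\chi(x,\{0,1\}^\kappa)\ge\kappa$ and $\operatorname{dis}(\{0,1\}^\kappa)=2^\kappa$. In view of (c) and (d), the following question from Spadaro's note \cite{Spadaro} is the natural next case.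

\begin{quote}
Does $\operatorname{dis}(X)\ge\Delta(X)$ hold for every compact space $X$ with a dense metrizable subspace? Does it hold if $X$ has a dense metrizable subspace that is a Baire space?
\end{quote}

One would guess that at least the second answer is yes. A Baire metrizable space $M$ satisfies the inequality (Corollary~\ref{cor:metric}), so $\operatorname{dis}(X)\ge\operatorname{dis}(M)\ge\Delta(M)$ whenever $M\subseteq X$, and by (d) the inequality passes from a dense $M$ to $X$ under a hereditary covering property. A counterexample must add to $M$, in every open set, more points than $\operatorname{dis}(X)$, and must arrange them in few discrete sets while remaining compact. This turns out to be possible in ZFC, so both answers are negative, and so is the answer to the question of Juh\'asz and Szentmikl\'ossy. We write $D(\mu)$ for the discrete space of size $\mu$.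

\begin{theorem}\label{thm:example}
Let $\mu$ be an infinite cardinal with $\mu^\omega=\mu$ (for example $\mu=\mathfrak c$, or $\mu=\kappa^\omega$ for any cardinal $\kappa\ge2$), and let $\theta$ be the least cardinal with $\mu^\theta>\mu$. There is a compact zero-dimensional space $X$ with a dense subspace homeomorphic to $D(\mu)^\omega$, which is completely metrizable and hence Baire, such that
\[
\operatorname{dis}(X)=\mu<\mu^\theta=\Delta(X)=|X|.
\]
For $\mu=\mathfrak c$, the cardinal $\theta$ is the least one with $2^\theta>\mathfrak c$, and $\operatorname{dis}(X)=\mathfrak c<2^\theta=\Delta(X)$.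
\end{theorem}

The gap between the two cardinals cannot be more than exponential. Let $w(Y)$ denote the weight of $Y$, the least size of a base.

\begin{theorem}\label{thm:limits}
Let $X$ be a non-empty compact space with a dense Baire metrizable subspace $M$, and let
\[
\mu=\min\{w(M\cap U): U\ne\emptyset\text{ open in }X\}.
\]
If $\operatorname{dis}(X)<\Delta(X)$, then
\begin{enumerate}
\item[(1)] $\mu\le\operatorname{dis}(X)$, and $\mu<\operatorname{dis}(X)$ if $\operatorname{cf}(\mu)=\omega$;
\item[(2)] $\Delta(X)\le2^\mu\le2^{\operatorname{dis}(X)}$;
\item[(3)] no non-empty open subset of $X$ is separable.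
\end{enumerate}
Part (3) holds for every non-empty compact space $X$ with $\operatorname{dis}(X)<\Delta(X)$.
\end{theorem}

\begin{corollary}\label{cor:gch}
Assume GCH. The pairs $(\operatorname{dis}(X),\Delta(X))$ with $\operatorname{dis}(X)<\Delta(X)$, where $X$ is a non-empty compact space with a dense Baire metrizable subspace, are exactly the pairs $(\mu,\mu^+)$ with $\mu$ an infinite cardinal and $\operatorname{cf}(\mu)>\omega$.
\end{corollary}

The construction has two independent parts. Section~\ref{sec:subst} turns a compact space $Z$ with a dense set $I$ of isolated points into a compact space $X(Z)$ without isolated points and computes $\operatorname{dis}$ and $\Delta$ for it; this reduces the problem to finding $Z$ whose non-isolated points are numerous compared with $|I|^\omega$ but lie in few discrete sets. Section~\ref{sec:tree} finds $Z$ among trees, whose levels are the discrete sets. Both theorems rest on the two lower bounds of Section~\ref{sec:tools}. Everything is proved in ZFC unless an additional hypothesis is named, and of the results (a)--(d) only (a) is used in a proof, for part (3) of Theorem~\ref{thm:limits}.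

\section{Counting and category}\label{sec:tools}

Cardinals are initial ordinals; the sum or product of two non-zero cardinals, one of them infinite, is their maximum. The cofinality $\operatorname{cf}(\mu)$ is the least size of an unbounded subset of $\mu$. The density $d(Y)$ is the least size of a dense subset of $Y$; weight and density are allowed to be finite. A space is \emph{zero-dimensional} if it has a base of clopen sets. A set is \emph{nowhere dense} if its closure has empty interior, and a space is \emph{Baire} if every countable union of nowhere dense sets has empty interior; by the Baire category theorem, completely metrizable spaces are Baire. Sequences are functions on ordinals: $\ell(s)$ is the length of $s$, $s\subseteq t$ means that $t$ extends $s$, $t{\upharpoonright}\alpha$ is the initial segment of length $\alpha$, and $s^\frown e$ is $s$ followed by the entry $e$.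

We use four elementary facts.
\begin{enumerate}
\item[(F1)] If $Y\subseteq X$, then $\operatorname{dis}(Y)\le\operatorname{dis}(X)$, because a subset of a discrete subspace is discrete.
\item[(F2)] $|Y|\le\operatorname{dis}(Y)\cdot w(Y)$. Indeed, if $D\subseteq Y$ is discrete, choosing for each $x\in D$ a basic set that meets $D$ only in $x$ gives an injection of $D$ into the base, so $|D|\le w(Y)$.
\item[(F3)] $d(Y)\le w(Y)$, with equality if $Y$ is metrizable. If $d(Y)$ is infinite, the balls of rational radius about the points of a dense set form a base; if $d(Y)$ is finite, then $Y$ is finite and discrete, and both numbers equal $|Y|$. In particular, an infinite space has infinite density and weight.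
\item[(F4)] If $Y$ is infinite and regular, then $w(Y)\le2^{d(Y)}$ \cite[Theorem~1.5.7]{Engelking}. The reason is that the sets $\operatorname{int}\overline U$ with $U$ open form a base, and $\overline U=\overline{U\cap E}$ for any dense set $E$. Every subspace of a compact space is regular.
\end{enumerate}

Fact (F2) bounds $\operatorname{dis}(Y)$ from below when $Y$ has more points than its weight. When it does not, category takes over. The difficulty is that the Baire property controls only countable unions, while a cover by discrete sets may be uncountable. The remedy is to cut each discrete set into countably many uniformly separated pieces and to group the pieces by the scale of separation: at a fixed scale, a small open set sees at most one point of each piece.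

\begin{lemma}\label{lem:category}
Let $M$ be a non-empty Baire metrizable space and let $\mu$ be an infinite cardinal such that $w(O)\ge\mu$ for every non-empty open $O\subseteq M$. Then $\operatorname{dis}(M)\ge\mu$, and $\operatorname{dis}(M)>\mu$ if $\operatorname{cf}(\mu)=\omega$.
\end{lemma}

\begin{proof}
Fix a compatible metric, let $\lambda=\operatorname{dis}(M)$, and write $M=\bigcup_{i<\lambda}E_i$ with each $E_i$ discrete. For $n\ge1$ put
\[
E_{i,n}=\{x\in E_i: B(x,1/n)\cap E_i=\{x\}\},
\]
where $B(x,r)$ is the open ball. Then $E_i=\bigcup_{n\ge1}E_{i,n}$ because $E_i$ is discrete, and distinct points of $E_{i,n}$ are at distance at least $1/n$.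

We claim that $N=\bigcup_{i\in J}E_{i,n}$ is nowhere dense whenever $J\subseteq\lambda$, $|J|<\mu$ and $n\ge1$. Otherwise $N\cap O$ is dense in $O$ for some non-empty open set $O$. This remains true for every non-empty open subset of $O$, so we may assume that $O$ has diameter less than $1/n$. Then $O$ contains at most one point of each $E_{i,n}$, so $d(O)\le|N\cap O|\le|J|<\mu$, and $w(O)<\mu$ by (F3), contrary to the hypothesis.

If $\lambda<\mu$, the claim with $J=\lambda$ writes $M=\bigcup_{n}\bigcup_{i<\lambda}E_{i,n}$ as a countable union of nowhere dense sets, which is impossible in a non-empty Baire space. If $\lambda=\mu$ and $\operatorname{cf}(\mu)=\omega$, choose cardinals $\mu_k<\mu$, $k<\omega$, with supremum $\mu$; then $M=\bigcup_{n,k}\bigcup_{i<\mu_k}E_{i,n}$ is again such a union.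
\end{proof}

The Baire property cannot be dropped. Let $\mu>\omega$ and let $Y\subseteq D(\mu)^\omega$ consist of the sequences that are eventually $0$. Every non-empty open subset of $Y$ contains $\mu$ pairwise disjoint non-empty open sets and so has weight at least $\mu$, but $Y$ is the union of the countably many discrete sets $\{x: x(k)=0\text{ for all }k\ge n\}$.

\begin{corollary}\label{cor:metric}
Every non-empty Baire metrizable space $M$ satisfies $\operatorname{dis}(M)\ge\Delta(M)$. In particular, $\operatorname{dis}(D(\kappa)^\omega)=\kappa^\omega$ for every cardinal $\kappa\ge2$.
\end{corollary}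

\begin{proof}
If $M$ has an isolated point, then $\Delta(M)=1$. Otherwise every non-empty open set is infinite and has infinite weight. Let $O$ be a non-empty open set of least weight $\mu$. Lemma~\ref{lem:category} gives $\mu\le\operatorname{dis}(M)$, and (F1) and (F2) give $\Delta(M)\le|O|\le\operatorname{dis}(M)\cdot\mu=\operatorname{dis}(M)$.

The space $D(\kappa)^\omega$ is metrized by $\rho(x,y)=2^{-n}$, where $n$ is the first coordinate at which $x$ and $y$ differ, and $\rho$ is complete because a Cauchy sequence is eventually constant in each coordinate. Every non-empty open set contains all extensions of some finite sequence, hence $\kappa^\omega$ points. So $\kappa^\omega=\Delta(D(\kappa)^\omega)\le\operatorname{dis}(D(\kappa)^\omega)\le\kappa^\omega$.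
\end{proof}

Thus a countable power of a discrete space cannot be covered more economically than by singletons. This fact guides the construction: it rules out the first attempt, and it computes $\operatorname{dis}$ for the second.

\section{Substituting a space into its isolated points}\label{sec:subst}

By (F1) and (F2), a space with $\operatorname{dis}(X)<\Delta(X)$ needs large discrete sets in every open set. Compact spaces with large discrete sets and few discrete pieces are easy to find if isolated points are allowed. Call a compact space $Z$ a \emph{seed} if its set $I$ of isolated points is infinite and dense, and put $Z'=Z\setminus I$. The set $Z'$ is non-empty, since an infinite discrete space is not compact.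

Our seeds are one-point compactifications. Recall that if $T$ is locally compact and not compact, then $T\cup\{\infty\}$, whose open sets are the open subsets of $T$ and the complements of compact subsets of $T$, is a compact space in which $T$ is open and dense.

\begin{example}[the binary tree of height $\omega$]\label{ex:Z0}
Let $T$ consist of all finite and infinite $0$--$1$ sequences. Declare the finite sequences isolated, and let the basic neighborhoods of an infinite sequence $b$ be the sets $\{b\}\cup\{b{\upharpoonright}k:k>n\}$. Each such set is a convergent sequence with its limit, so $T$ is locally compact. It is Hausdorff: a finite sequence $s$ lies in no such set with $n\ge\ell(s)$, and if $b(n)\ne b'(n)$ then $b{\upharpoonright}k\neq b'{\upharpoonright}k'$ for all $k,k'>n$. The infinite sequences form an infinite closed discrete set, so $T$ is not compact. Its one-point compactification $Z_0$ is a seed with $I=\{0,1\}^{<\omega}$ countable and $Z_0'=\{0,1\}^\omega\cup\{\infty\}$. So $|Z_0'|=\mathfrak c$ and $\operatorname{dis}(Z_0')\le2$, but $\Delta(Z_0)=1$.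
\end{example}

The isolated points must be removed without destroying the economy of the cover. The first attempt is the power $Z^\omega$: it is compact, it contains the completely metrizable space $I^\omega$ densely, and all of its non-empty open sets have $|Z|^\omega$ points. But if $D\subseteq Z$ is discrete with $|D|=|Z|$, as for $D=\{0,1\}^\omega$ in $Z_0$, then $D^\omega\subseteq Z^\omega$ and Corollary~\ref{cor:metric} gives $\operatorname{dis}(Z^\omega)\ge|D|^\omega=|Z^\omega|$. The power multiplies the large discrete set by itself infinitely often. It also does more than is needed: a point $y\in Z^\omega$ with $y(n)\in Z'$ is a limit of points that differ from it only in coordinate $n$, so the later coordinates are not required to make it non-isolated. We therefore stop reading $y$ at its first entry in $Z'$.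

For a seed $Z$ and $y\in Z^\omega$, let $\pi(y)=y$ if $y\in I^\omega$, and otherwise let $\pi(y)=y{\upharpoonright}(n+1)$, where $n$ is least with $y(n)\in Z'$. Put
\[
X(Z)=\pi[Z^\omega]=I^\omega\cup\{s^\frown z:s\in I^{<\omega},\ z\in Z'\},
\]
where $I^{<\omega}$ is the set of finite sequences in $I$. No element of $X(Z)$ lies in $I^{<\omega}$, so an element that extends $s\in I^{<\omega}$ has an entry at position $\ell(s)$. For $s\in I^{<\omega}$ and $W\subseteq Z$ let
\[
[s,W]=\{x\in X(Z): s\subseteq x,\ x(\ell(s))\in W\},\qquad [s]=[s,Z].
\]
Then $[s,\{e\}]=[s^\frown e]$ for $e\in I$, and $x\mapsto s^\frown x$ is a bijection from $X(Z)$ onto $[s]$. The set $[s]$ consists of the points $s^\frown z$ with $z\in Z'$ and the blocks $[s^\frown e]$ with $e\in I$: it is a copy of $Z$ in which every isolated point has been replaced by a copy of $X(Z)$. We give $X(Z)$ the topology generated by the sets $[s,W]$ with $W$ open in $Z$.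

\begin{example}\label{ex:cantor}
Let $Z=\omega+1$, so that $I=\omega$ and $Z'=\{\omega\}$. Send $x\in\omega^\omega$ to the binary sequence $1^{x(0)}0\,1^{x(1)}0\cdots$, and send $s^\frown\omega$ to $1^{s(0)}0\cdots1^{s(n-1)}0\,111\cdots$, where $n=\ell(s)$ and $1^m$ is a block of $m$ ones. This is a bijection of $X(\omega+1)$ onto $\{0,1\}^\omega$. Every finite binary word has the form $1^{s(0)}0\cdots1^{s(n-1)}0\,1^m$, and the preimage of the set of its extensions is the open set $[s,\{\xi\le\omega:\xi\ge m\}]$. So the bijection is continuous, and since $X(\omega+1)$ is compact by the next proposition, $X(\omega+1)$ is the Cantor set.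
\end{example}

\begin{proposition}\label{prop:X}
Let $Z$ be a seed and $X=X(Z)$. Then $X$ is a compact space, zero-dimensional if $Z$ is, and $M=I^\omega$ is a dense subspace of $X$ homeomorphic to $D(|I|)^\omega$. Moreover
\[
\Delta(X)=|X|=\max\{|I|^\omega,|Z'|\},\qquad \operatorname{dis}(X)=\max\{|I|^\omega,\operatorname{dis}(Z')\}.
\]
\end{proposition}

\begin{proof}
\emph{A base.} We have $[s,W]\cap[s,V]=[s,W\cap V]$. If $s\subsetneq t$, every element of $[t,V]$ has the entry $t(\ell(s))$ at position $\ell(s)$, so $[s,W]\cap[t,V]$ equals $[t,V]$ if $t(\ell(s))\in W$ and is empty otherwise. If $s$ and $t$ are incomparable, the intersection is empty. As $X=[\emptyset,Z]$, the sets $[s,W]$ with $W$ open form a base.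

\emph{Hausdorff.} Let $x\ne y$ in $X$. A proper initial segment of an element of $X$ lies in $I^{<\omega}$ and so is not in $X$; hence neither of $x,y$ extends the other. Let $n$ be least with $x(n)\ne y(n)$. Then $s=x{\upharpoonright}n=y{\upharpoonright}n$ lies in $I^{<\omega}$, and if $W\ni x(n)$ and $V\ni y(n)$ are disjoint open subsets of $Z$, then $[s,W]$ and $[s,V]$ separate $x$ and $y$.

\emph{Compact.} Let $s\in I^{<\omega}$ have length $n$. Since $\pi(y)\subseteq y$, and $\pi(y)\supseteq y{\upharpoonright}(n+1)$ whenever $y{\upharpoonright}n\in I^{<\omega}$, we have
\begin{equation}\label{eq:preimage}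
\pi^{-1}[s,W]=\{s(0)\}\times\dots\times\{s(n-1)\}\times W\times Z\times Z\times\cdots.
\end{equation}
The entries of $s$ are isolated in $Z$, so this set is open when $W$ is open. Thus $\pi$ is continuous, and $X$ is a continuous image of $Z^\omega$, which is compact by Tychonoff's theorem.

\emph{Zero-dimensional.} If $W$ is clopen in $Z$, the set \eqref{eq:preimage} is closed in $Z^\omega$, so its image $[s,W]$ is compact, hence closed in $X$. If $Z$ is zero-dimensional, these clopen sets form a base: given $x\in[s,V]$ with $V$ open, choose a clopen $W$ with $x(\ell(s))\in W\subseteq V$.

\emph{The subspace $M$.} If $[s,W]$ is a non-empty basic set, then $W$ is non-empty and open, so it contains some $e\in I$ by density of $I$, and $[s^\frown e]\subseteq[s,W]$. Hence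
\begin{equation}\label{eq:pibase}
\text{every non-empty open subset of $X$ contains a block $[t]$.}
\end{equation}
Every block meets $M$, so $M$ is dense. Since $\pi$ is the identity on $I^\omega$, the trace of $[s,W]$ on $M$ is the trace of \eqref{eq:preimage} on $I^\omega$, which is open in the product topology; conversely, the sets $\{x\in I^\omega:s\subseteq x\}=M\cap[s]$ form a base of the product topology and are open in the subspace $M$. As $I$ is a discrete subspace of $Z$, we get $M\cong D(|I|)^\omega$.

\emph{Cardinality.} Since $I$ is infinite, $|I^{<\omega}|=|I|$, and so $|X|=|I|^\omega+|I|\cdot|Z'|=\max\{|I|^\omega,|Z'|\}$. Each block has $|X|$ points, so $\Delta(X)=|X|$ by \eqref{eq:pibase}.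

\emph{Discrete covers.} For $s\in I^{<\omega}$ let $F_s=\{s^\frown z:z\in Z'\}$. A basic set $[t,W]$ meets $F_s$ only if $t\subseteq s$. If $t\subsetneq s$, it contains all of $F_s$ or none of it, according to whether $s(\ell(t))\in W$; if $t=s$, its trace is $\{s^\frown z:z\in W\cap Z'\}$. So $z\mapsto s^\frown z$ is a homeomorphism of $Z'$ onto $F_s$, and $\operatorname{dis}(F_s)=\operatorname{dis}(Z')$. By Corollary~\ref{cor:metric}, $\operatorname{dis}(M)=|I|^\omega$. Now $X=M\cup\bigcup_sF_s$ gives
\[
\operatorname{dis}(X)\le|I|^\omega+|I|\cdot\operatorname{dis}(Z')=\max\{|I|^\omega,\operatorname{dis}(Z')\},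
\]
and (F1) applied to $M$ and $F_\emptyset$ gives the reverse inequality.
\end{proof}

Comparing the two maxima, we see that $\operatorname{dis}(X(Z))<\Delta(X(Z))$ holds if and only if
\begin{equation}\label{eq:need}
|Z'|>|I|^\omega\quad\text{and}\quad|Z'|>\operatorname{dis}(Z').
\end{equation}

\begin{example}[the substitution applied to $Z_0$]\label{ex:XZ0}
Let $X=X(Z_0)$. Each $F_s$ has $\mathfrak c$ points and is covered by two discrete sets, and there are countably many $s$. So the subspace $X\setminus M$ is covered by countably many discrete sets, while by \eqref{eq:pibase} each of its non-empty open subsets contains some $F_s$: here $\operatorname{dis}(X\setminus M)\le\omega<\mathfrak c=\Delta(X\setminus M)$. This is the gap we want, but $X\setminus M$ is not all of $X$. The price of compactness is $M\cong D(\omega)^\omega$, which needs $\mathfrak c$ discrete sets, and the result is a tie: $\operatorname{dis}(X)=\mathfrak c=\Delta(X)$. The second inequality of \eqref{eq:need} holds and the first fails.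
\end{example}

\section{Tall trees}\label{sec:tree}

Condition \eqref{eq:need} leaves a narrow window. By (F2) and (F4), $|Z'|\le\operatorname{dis}(Z')\cdot2^{|I|}$ for every seed, so \eqref{eq:need} forces
\[
|I|^\omega<|Z'|\le2^{|I|}.
\]
In particular $I$ must be uncountable. In $Z_0$ the points of $Z_0'$ other than $\infty$ are limits of sequences from $I$, and there can be only $|I|^\omega$ such points in any seed. To beat $|I|^\omega$, most points of $Z'$ must be approached along longer sequences. So we let the tree of Example~\ref{ex:Z0} grow to an uncountable height. Intermediate limit nodes then appear, but the tree sorts them into levels, and each level is discrete.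

Let $\kappa\ge2$ be a cardinal and $\tau$ an infinite cardinal. For $\alpha\le\tau$ let $T_\alpha$ be the set of all functions from $\alpha$ to $\kappa$, and let $T=\bigcup_{\alpha\le\tau}T_\alpha$, ordered by extension. Then $|T_\alpha|=\kappa^{|\alpha|}$. Write
\[
\kappa^{<\tau}=\sum_{\alpha<\tau}\kappa^{|\alpha|}=|T\setminus T_\tau|;
\]
as there are $\tau$ summands, each between $1$ and $\kappa^\tau$, we have $\tau\le\kappa^{<\tau}\le\tau\cdot\kappa^\tau=\kappa^\tau$. The \emph{interval topology} on $T$ has as a base the set $\{\emptyset\}$ and the intervals
\[
(s,t]=\{u\in T:s\subsetneq u\subseteq t\},\qquad s\subsetneq t.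
\]
This is a base: every $t\ne\emptyset$ lies in $(\emptyset,t]$, and if $u\in(s,t]\cap(s',t']$, then $s$ and $s'$ are proper initial segments of $u$, and with $r$ the longer of them, $u\in(r,u]\subseteq(s,t]\cap(s',t']$. Taking $(s',t']=(s,t]$ shows that the intervals $(r,u]$, $r\subsetneq u$, form a neighborhood base at $u\neq\emptyset$: a node is approached only from below, along its own initial segments. Let $Z(\kappa,\tau)=T\cup\{\infty\}$ be the one-point compactification, which exists by the proof below. The seed $Z_0$ is $Z(2,\omega)$.

\begin{proposition}\label{prop:tree}
The space $Z=Z(\kappa,\tau)$ is a zero-dimensional seed with $|I|=\kappa^{<\tau}$, $|Z'|=\kappa^\tau$ and $\operatorname{dis}(Z')\le\tau$. Consequently $X=X(Z)$ satisfies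
\[
\operatorname{dis}(X)=(\kappa^{<\tau})^\omega,\qquad\Delta(X)=|X|=\kappa^\tau.
\]
\end{proposition}

\begin{proof}
\emph{$T$ is Hausdorff.} If $t\subsetneq t'$, then $(t,t']$ is disjoint from $(\emptyset,t]$, or from $\{\emptyset\}$ if $t=\emptyset$. If $t,t'$ are incomparable, let $\delta$ be least with $t(\delta)\ne t'(\delta)$ and let $s=t{\upharpoonright}\delta=t'{\upharpoonright}\delta$; then $(s,t]\cap(s,t']=\emptyset$, since a common element would have both $t(\delta)$ and $t'(\delta)$ as its entry at $\delta$.

\emph{Basic sets are compact.} The map $u\mapsto\ell(u)$ is a bijection of $(s,t]$ onto the interval of ordinals $(\ell(s),\ell(t)]$. It carries the neighborhood base $\{(r,u]:s\subseteq r\subsetneq u\}$ of $u$ onto the neighborhood base $\{(\gamma,\ell(u)]:\ell(s)\le\gamma<\ell(u)\}$ of $\ell(u)$ in the order topology, so it is a homeomorphism. An interval of ordinals with a largest element is compact. Hence $T$ is locally compact, with a base of compact open sets.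

\emph{Levels are discrete, and $T$ is not compact.} For $t\ne\emptyset$ we have $(\emptyset,t]\cap T_{\ell(t)}=\{t\}$, so every level is discrete. The top level $T_\tau$ is closed, because $\{\emptyset\}$ and the intervals $(\emptyset,t]$ with $\ell(t)<\tau$ cover its complement and miss it. It is infinite, so $T$ is not compact.

\emph{$Z$ is zero-dimensional.} The basic subsets of $T$ are open and compact, hence clopen in $Z$. A neighborhood $Z\setminus K$ of $\infty$, with $K\subseteq T$ compact, contains the clopen neighborhood $Z\setminus K'$, where $K'\supseteq K$ is a finite union of basic sets.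

\emph{Isolated points.} The root $\emptyset$ is isolated, and so is each $t$ of successor length $\alpha+1$, since $(t{\upharpoonright}\alpha,t]=\{t\}$. Every interval $(s,t]$ contains the node $t{\upharpoonright}(\ell(s)+1)$ of successor length, which differs from $t$ when $\ell(t)$ is a limit ordinal. So nodes of non-zero limit length are not isolated, and the isolated nodes are dense in $T$. Since $T$ is open and dense in $Z$, the point $\infty$ is not isolated, $I$ consists of the root and the nodes of successor length, and $I$ is dense in $Z$.

\emph{Counting.} As $\tau$ is a limit ordinal, $I\subseteq T\setminus T_\tau$, and $t\mapsto t^\frown0$ is an injection of $T\setminus T_\tau$ into $I$. So $|I|=\kappa^{<\tau}$, which is infinite. Next, $T_\tau\subseteq Z'\subseteq Z$ and $|Z|=\kappa^{<\tau}+\kappa^\tau+1=\kappa^\tau$, so $|Z'|=\kappa^\tau$. Finally, $Z'$ is the union of $\{\infty\}$ and the levels $T_\alpha$ with $\alpha\le\tau$ a non-zero limit ordinal, at most $\tau$ discrete sets in all.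

In Proposition~\ref{prop:X}, $\operatorname{dis}(Z')\le\tau\le\kappa^{<\tau}\le|I|^\omega$ gives the value of $\operatorname{dis}(X)$, and $|I|^\omega\le(\kappa^\tau)^\omega=\kappa^{\tau\cdot\omega}=\kappa^\tau$ gives the value of $\Delta(X)$.
\end{proof}

So $X(Z(\kappa,\tau))$ is a counterexample exactly when $(\kappa^{<\tau})^\omega<\kappa^\tau$, and what remains is cardinal arithmetic.

\begin{example}[the binary tree of height $\omega_1$]\label{ex:omega1}
Let $\kappa=2$ and $\tau=\omega_1$. The $\omega_1$ levels below the top have size at most $\mathfrak c$, and $|T_\omega|=\mathfrak c$, so $2^{<\omega_1}=\mathfrak c$. Since $\mathfrak c^\omega=2^{\omega\cdot\omega}=\mathfrak c$, we get $\operatorname{dis}(X)=\mathfrak c$ and $\Delta(X)=2^{\omega_1}$. Under CH this is a counterexample, as $2^{\omega_1}>\omega_1=\mathfrak c$. If $2^{\omega_1}=\mathfrak c$ it is another tie, and the tree must grow further. To obtain an example in ZFC, we let it grow until the size of the levels jumps for the first time.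
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:example}]
For $\kappa\ge2$ the cardinal $\kappa^\omega$ is infinite and $(\kappa^\omega)^\omega=\kappa^{\omega\cdot\omega}=\kappa^\omega$, so the examples of $\mu$ in the statement are legitimate. Let $\mu^\omega=\mu$ be infinite. Since $\mu^\mu=2^\mu>\mu$, the cardinal $\theta$ exists and $\theta\le\mu$; since $\mu^\xi\le\mu^\omega=\mu$ for $\xi\le\omega$, it is uncountable. By the minimality of $\theta$, every level $T_\alpha$ with $\alpha<\theta$ of the tree with branching $\mu$ has at most $\mu$ nodes, and $|T_1|=\mu$, so
\[
\mu\le\mu^{<\theta}\le\theta\cdot\mu=\mu.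
\]
Let $X=X(Z(\mu,\theta))$. By Propositions~\ref{prop:X} and~\ref{prop:tree}, $X$ is compact and zero-dimensional, it has a dense subspace homeomorphic to $D(\mu)^\omega$, and $\operatorname{dis}(X)=\mu^\omega=\mu<\mu^\theta=\Delta(X)=|X|$.

Let $\mu=\mathfrak c$. Then $\mathfrak c^\xi=2^{\omega\cdot\xi}=2^\xi$ for every infinite cardinal $\xi$, while $\mathfrak c^\xi$ and $2^\xi$ are both at most $\mathfrak c$ for finite $\xi$. So $\theta$ is the least cardinal with $2^\theta>\mathfrak c$, and $\Delta(X)=2^\theta$.
\end{proof}

\begin{remark}[the hypotheses on $\mu$ and $\theta$]\label{rem:hyp}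
The hypothesis $\mu^\omega=\mu$ keeps the cost of covering $M$ at $\mu$. If $\mu$ is infinite and $\mu^\omega>\mu$, then $\theta=\omega$ and $\mu^{<\omega}=\mu$, and the same construction gives $\operatorname{dis}(X)=\mu^\omega=\Delta(X)$.

Now let $\mu^\omega=\mu$ and vary the height $\tau$. If $\omega\le\tau<\theta$, then $\mu^{<\tau}=\mu^\tau=\mu$ and the two cardinals tie, so $\theta$ is the least height at which the tree with branching $\mu$ yields a counterexample. If $\tau>\theta$, then $|I|\ge\mu^\theta>\mu$, so $\operatorname{dis}(X)>\mu$; such a tree may still yield a counterexample with larger values. Under GCH, take $\mu=\omega_1$, where $\theta=\omega_1$, and $\tau=\omega_2$. Then $\omega_1^{<\omega_2}=\omega_2\cdot2^{\omega_1}=\omega_2$, $\omega_2^{\,\omega}=(2^{\omega_1})^\omega=\omega_2$ and $\omega_1^{\,\omega_2}=2^{\omega_2}=\omega_3$, so $\operatorname{dis}(X)=\omega_2<\omega_3=\Delta(X)$.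
\end{remark}

By result (d) of the introduction, the spaces of Theorem~\ref{thm:example} are not hereditarily meta-Lindel\"of.

\section{How large the gap can be}\label{sec:limits}

The window $|Z'|\le2^{|I|}$ found for seeds is not an artifact of the substitution. The same count applies to any open subset of a counterexample and bounds $\Delta(X)$ from above by the local density; Lemma~\ref{lem:category} bounds $\operatorname{dis}(X)$ from below by the local weight of $M$.

\begin{proof}[Proof of Theorem~\ref{thm:limits}]
Let $X$ be a non-empty compact space with $\lambda=\operatorname{dis}(X)<\Delta(X)$. Since $\lambda\ge1$, we have $\Delta(X)>1$, so $X$ has no isolated points and every non-empty open set $U\subseteq X$ is infinite. Such a $U$ is regular and has infinite density, and (F1), (F2), (F4) give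
\[
\Delta(X)\le|U|\le\lambda\cdot w(U)\le\lambda\cdot2^{d(U)}=\max\{\lambda,2^{d(U)}\}.
\]
Since $\lambda<\Delta(X)$, this means that
\begin{equation}\label{eq:density}
\Delta(X)\le2^{d(U)}\quad\text{for every non-empty open }U\subseteq X.
\end{equation}

(3) If some non-empty open $U$ were separable, then \eqref{eq:density} would give $\Delta(X)\le\mathfrak c$, while $\mathfrak c\le\lambda$ by Gruenhage's theorem (a). This contradicts $\lambda<\Delta(X)$.

Now let $M$ and $\mu$ be as in the statement. Since $M$ is dense, the sets $M\cap U$ with $U\ne\emptyset$ open in $X$ are exactly the non-empty open subsets of $M$, so $\mu$ is the least weight of such a subset. The space $M$ has no isolated points: if $V\cap M=\{p\}$ with $V$ open in $X$, then the open set $V\setminus\{p\}$ misses $M$ and is empty, so $p$ would be isolated in $X$. Hence all non-empty open subsets of $M$ are infinite, and $\mu$ is infinite by (F3).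

(1) Lemma~\ref{lem:category} applies to $M$ and $\mu$, and $\operatorname{dis}(M)\le\lambda$ by (F1).

(2) Choose a non-empty open $U\subseteq X$ with $w(M\cap U)=\mu$. Since $M\cap U$ is dense in $U$, we have $d(U)\le d(M\cap U)\le\mu$, and \eqref{eq:density} gives $\Delta(X)\le2^\mu$. The inequality $2^\mu\le2^\lambda$ follows from (1).
\end{proof}

\begin{remark}[where the hypotheses enter]\label{rem:where}
The Baire property and the metrizability of $M$ are used only through Lemma~\ref{lem:category}, that is, in (1) and in the second inequality of (2). Compactness is used in (1) and (2) only through regularity, and in (3) through Gruenhage's theorem. Part (3) fails for regular spaces: the space $X(Z_0)\setminus M$ of Example~\ref{ex:XZ0} has $\operatorname{dis}\le\omega<\mathfrak c=\Delta$, and the countable set $\{s^\frown\infty:s\in I^{<\omega}\}$ is dense in it by \eqref{eq:pibase}.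
\end{remark}

\begin{remark}[sharpness]\label{rem:sharp}
For the space of Theorem~\ref{thm:example} and $M\cong D(\mu)^\omega$, the cardinal defined in Theorem~\ref{thm:limits} is the given $\mu$: the $\mu$ sets $M\cap[s]$ form a base of $M$, and every non-empty open subset of $M$ contains $\mu$ pairwise disjoint sets $M\cap[s^\frown e]$, $e\in I$. So equality holds in $\mu\le\operatorname{dis}(X)$. The bound $\Delta(X)\le2^{\operatorname{dis}(X)}$ is attained in Theorem~\ref{thm:example} whenever $\mu>\omega$ and $\mu^{<\mu}=\mu$: then $\mu^\xi\le\mu$ for all cardinals $\xi<\mu$, so $\mu^\omega=\mu$, $\theta=\mu$ and $\Delta(X)=\mu^\mu=2^\mu$. For example, under CH we have $\omega_1^{\,\omega}=\mathfrak c^\omega=\omega_1$, so $\mu=\omega_1$ qualifies and gives $\operatorname{dis}(X)=\omega_1$ and $\Delta(X)=2^{\omega_1}$. By Easton's theorem, $2^{\omega_1}$ can consistently be arbitrarily large together with CH.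
\end{remark}

Under GCH there is no cardinal strictly between $\mu$ and $2^\mu$, and the two theorems meet.

\begin{proof}[Proof of Corollary~\ref{cor:gch}]
Let $X$ be a non-empty compact space with a dense Baire metrizable subspace and $\operatorname{dis}(X)<\Delta(X)$, and let $\mu$ be as in Theorem~\ref{thm:limits}; it is infinite, as shown in the proof. Then
\[
\mu\le\operatorname{dis}(X)<\Delta(X)\le2^\mu=\mu^+,
\]
so $\operatorname{dis}(X)=\mu$ and $\Delta(X)=\mu^+$. Since $\operatorname{dis}(X)$ does not exceed $\mu$, part (1) gives $\operatorname{cf}(\mu)>\omega$.

Conversely, let $\mu$ be infinite with $\operatorname{cf}(\mu)>\omega$. Every function from $\omega$ to $\mu$ is bounded, so it maps into some infinite ordinal $\alpha<\mu$, and there are at most $|\alpha|^\omega\le2^{|\alpha|}=|\alpha|^+\le\mu$ functions from $\omega$ to $\alpha$. Hence $\mu^\omega\le\mu\cdot\mu=\mu$. Theorem~\ref{thm:example} gives a space $X$ with $\operatorname{dis}(X)=\mu$ and $\Delta(X)=\mu^\theta$, where $\mu<\mu^\theta\le\mu^\mu=2^\mu=\mu^+$ because $\theta\le\mu$. So $\Delta(X)=\mu^+$.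
\end{proof}

\begin{thebibliography}{9}

\bibitem{Engelking}
R.~Engelking, \emph{General Topology}.

\bibitem{Spadaro}
Santi Spadaro, \emph{A note on discrete sets}, arXiv:0905.3588 (2009).

\end{thebibliography}
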